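\title{Steady Euler flows in a punctured disk:\\ circular symmetry and the critical growth rate}

\begin{abstract}
Let $\mathbf v$ be a steady solution of the two-dimensional Euler equations in a disk punctured at a point $z$, tangent to the boundary circle and without stagnation points. We prove that if $|\mathbf v(x)|=o(|x-z|^{-1/2})$ as $x\to z$, then $z$ is the center of the disk and the flow is circular. For bounded flows this is a conjecture of Hamel and Nadirashvili. The proof is a balance of forces: moving planes show that an eccentric puncture produces a nonzero force on the wall, while a virial identity and a one-sided bound on the pressure show that the puncture cannot carry any force. The rate is sharp: we construct a flow with $z$ off center and $|\mathbf v|$ comparable to $|x-z|^{-1/2}$, by perturbing explicit flows whose streamlines are ellipses with a common focus.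
\end{abstract}

\section{Introduction}

A steady flow of an ideal incompressible fluid in a planar domain $\Omega\subset\mathbb R^2$ consists of a velocity field $\mathbf v=(v_1,v_2)$ and a scalar pressure $P$ with
\begin{equation}\label{eq:euler}
\mathbf v\cdot\nabla\mathbf v=-\nabla P,\qquad \nabla\cdot\mathbf v=0\qquad\text{in }\Omega .
\end{equation}
Solutions are classical: they are at least $C^1$ in $\Omega$ and satisfy \eqref{eq:euler} everywhere. Throughout, $D$ is the open disk of radius $R>0$ centered at the origin, $n$ is the outward unit normal on $\partial D$, and $\mathbf e_\theta(x)=(-x_2,x_1)/|x|$. A flow is \emph{circular} if $\mathbf v(x)$ is parallel to $\mathbf e_\theta(x)$ at every $x\in D\setminus\{0\}$. A field $V(|x|)\mathbf e_\theta$ is divergence free and its acceleration is the centripetal one, $\mathbf v\cdot\nabla\mathbf v=-V^2x/|x|^2$, so it solves \eqref{eq:euler} with a radial pressure given by $P'(r)=V(r)^2/r$, whatever the profile $V$.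

Which flows in $D$ that are tangent to the wall are circular? Not all of them. If $u$ is a Dirichlet eigenfunction of the Laplacian in $D$ that is not radial, then $\mathbf v=(-\partial_2u,\partial_1u)$ is a smooth solution of \eqref{eq:euler} (Lemma~\ref{lem:T}), tangent to $\partial D$ and not circular. Such a $u$ changes sign, so $\mathbf v$ vanishes at two points at least, a maximum and a minimum of $u$. On the other hand, stagnation points cannot be forbidden altogether: a divergence-free field that is smooth in $\overline D$ and tangent to $\partial D$ has the form $(-\partial_2u,\partial_1u)$ with $u$ constant on $\partial D$, and it vanishes where $u$ has an interior extremum. The most rigid situation that can occur is therefore that of a single exceptional point $z$, at which $\mathbf v$ may vanish, as for the rigid rotation $V(r)=r$, or be undefined, as for $V\equiv1$. The fluid then turns around $z$, and the symmetry of the wall suggests that it does so in circles. This is the content of the following conjecture of Hamel and Nadirashvili,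 whose statement we take from \cite{WZ}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $z\in D$ and let $\mathbf v\in C^2(\overline D\setminus\{z\})$ be a bounded solution of \eqref{eq:euler} in $D\setminus\{z\}$ with $\mathbf v\cdot n=0$ on $\partial D$ and $|\mathbf v|>0$ in $\overline D\setminus\{z\}$. Then $z$ is the origin and $\mathbf v$ is a circular flow.}
\medskip

We prove the conjecture, and we find the exact pointwise growth rate at $z$ up to which its conclusion persists.

\begin{theorem}\label{thm:main}
Let $z\in D$ and let $\mathbf v\in C^2(\overline D\setminus\{z\})$ solve \eqref{eq:euler} in $D\setminus\{z\}$, with $\mathbf v\cdot n=0$ on $\partial D$, $|\mathbf v|>0$ in $\overline D\setminus\{z\}$, and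
\begin{equation}\label{eq:H}
|x-z|^{1/2}\,|\mathbf v(x)|\to0\qquad\text{as }x\to z .
\end{equation}
Then $z=0$ and $\mathbf v$ is a circular flow.
\end{theorem}

Bounded flows satisfy \eqref{eq:H}, so Theorem~\ref{thm:main} contains the conjecture. Conversely, every field $V(|x|)\mathbf e_\theta$ with $V\in C^2((0,R])$ nowhere zero and $r^{1/2}V(r)\to0$ as $r\to0$ satisfies the hypotheses with $z=0$, so the theorem is a classification.

\begin{theorem}\label{thm:sharp}
There exist $z\in D\setminus\{0\}$, a constant $C>0$, and $\mathbf v\in C^\infty(\overline D\setminus\{z\})$ solving \eqref{eq:euler} in $D\setminus\{z\}$, with $\mathbf v\cdot n=0$ on $\partial D$, $|\mathbf v|>0$ in $\overline D\setminus\{z\}$, and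
\[
C^{-1}|x-z|^{-1/2}\le|\mathbf v(x)|\le C|x-z|^{-1/2}.
\]
\end{theorem}

Hence boundedness in the conjecture cannot be weakened to $|\mathbf v|=O(|x-z|^{-1/2})$, nor to $\mathbf v\in L^p(D)$ with $p<4$, since $|x-z|^{-p/2}$ is integrable for such $p$.

Section~\ref{sec:force} introduces the force that governs both theorems and computes it on two explicit flows. The proof of Theorem~\ref{thm:main} occupies Sections~\ref{sec:stream}--\ref{sec:zero}: reduction to a semilinear equation, moving planes, and the analysis at $z$. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.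

\section{The force on the wall}\label{sec:force}

Write $\nabla^\perp u=(-\partial_2u,\partial_1u)$. If $\mathbf v=\nabla^\perp u$ with $u\in C^2$, then $u$ is called a \emph{stream function} of $\mathbf v$. The field $\mathbf v$ is divergence free and tangent to the level sets of $u$, $|\mathbf v|=|\nabla u|$, and the vorticity $\partial_1v_2-\partial_2v_1$ equals $\Delta u$. Moreover
\begin{equation}\label{eq:lamb}
\mathbf v\cdot\nabla\mathbf v=\nabla\tfrac12|\nabla u|^2-\Delta u\,\nabla u .
\end{equation}
Indeed, $\mathbf v\cdot\nabla v_1-\partial_1\frac12|\mathbf v|^2=v_2(\partial_2v_1-\partial_1v_2)=-\Delta u\,\partial_1u$ and $\mathbf v\cdot\nabla v_2-\partial_2\frac12|\mathbf v|^2=v_1(\partial_1v_2-\partial_2v_1)=-\Delta u\,\partial_2u$.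

\begin{lemma}\label{lem:T}
Let $u\in C^2(\Omega)$ solve $-\Delta u=f(u)$, where $f$ is continuous on an interval containing $u(\Omega)$, and let $F$ be a primitive of $f$. Put
\[
T_0=\nabla u\otimes\nabla u-\tfrac12|\nabla u|^2\,\mathrm{Id},\qquad T=T_0+F(u)\,\mathrm{Id}.
\]
\begin{enumerate}
\item[(i)] $\mathbf v=\nabla^\perp u$ solves \eqref{eq:euler} with $P=-\frac12|\nabla u|^2-F(u)$, and $T=-(\mathbf v\otimes\mathbf v+P\,\mathrm{Id})$.
\item[(ii)] $\operatorname{div}T=0$ and $\operatorname{tr}T=2F(u)$.
\item[(iii)] For every unit vector $\nu$, $|T_0\nu|=\frac12|\nabla u|^2$. If $\nabla u$ is parallel to $\nu$, then $T\nu=\big(\frac12|\nabla u|^2+F(u)\big)\nu$.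
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:lamb}, $\mathbf v\cdot\nabla\mathbf v=\nabla\frac12|\nabla u|^2+\nabla F(u)$. The formula for $T$ follows from $\mathbf v\otimes\mathbf v+\nabla u\otimes\nabla u=|\nabla u|^2\,\mathrm{Id}$, which holds because $\mathbf v$ and $\nabla u$ are orthogonal and of equal length. For (ii), $\sum_j\partial_jT_{ij}=(\Delta u+f(u))\,\partial_iu=0$, and $\operatorname{tr}T_0=0$ in dimension two. For (iii), $T_0\nu=(\nabla u\cdot\nu)\nabla u-\frac12|\nabla u|^2\nu$; in $|T_0\nu|^2$ the terms $\pm(\nabla u\cdot\nu)^2|\nabla u|^2$ cancel and $\frac14|\nabla u|^4$ remains. If $\nabla u$ is parallel to $\nu$, then $(\nabla u\cdot\nu)\nabla u=|\nabla u|^2\nu$.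
\end{proof}

Thus $-T$ is the momentum flux tensor of the fluid, and $\operatorname{div}T=0$ is conservation of momentum. Let $G$ be a bounded smooth domain, let $z\in G$, and suppose that $u$ solves $-\Delta u=f(u)$, is $C^2$ in $\overline G\setminus\{z\}$ and is constant on $\partial G$. The divergence theorem in $G\setminus \overline{B_\rho(z)}$, part (iii), and $\oint_{\partial G}n\,ds=0$ give
\begin{equation}\label{eq:balance}
\mathbf J:=\frac12\oint_{\partial G}|\mathbf v|^2n\,ds=\oint_{\partial B_\rho(z)}Tn\,ds
\end{equation}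
for all small $\rho$, where $n$ denotes the outward normal of $G$ on the left and of $B_\rho(z)$ on the right. On $\partial G$ the pressure is $-\frac12|\mathbf v|^2$ up to a constant, so $-\mathbf J=\oint_{\partial G} Pn\,ds$ is the resultant of the pressure on the wall. We call $\mathbf J$ the \emph{force}. Identity \eqref{eq:balance} says that it has to be balanced at the puncture.

If $z$ is off center, the streamlines are squeezed between $z$ and the near part of the wall. One expects the fluid to run faster there, and so $\mathbf J\ne0$. In the next example this can be seen by hand.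

\begin{example}[an eccentric vortex]\label{ex:vortex}
Let $R=1$, $0<a<1$, identify $\mathbb R^2$ with $\mathbb C$, and let $u=\log|1-ax|-\log|x-a|$. This function is harmonic in $\overline D\setminus\{a\}$ and vanishes on $\partial D$, where $|1-ax|=|\bar x-a|=|x-a|$. Since $u$ is locally the real part of $\log\frac{1-ax}{x-a}$,
\[
|\nabla u|=\Big|\frac{a}{1-ax}+\frac1{x-a}\Big|=\frac{1-a^2}{|1-ax|\,|x-a|}>0 .
\]
By Lemma~\ref{lem:T} with $f=0$, the field $\nabla^\perp u$ satisfies every hypothesis of Theorem~\ref{thm:main} with $z=a\neq0$, except \eqref{eq:H}: it grows like $|x-z|^{-1}$. On $\partial D$ the speed is the Poisson kernel $(1-a^2)/|e^{i\phi}-a|^2=\sum_{k\in\mathbb Z}a^{|k|}e^{ik\phi}$, and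
\[
\mathbf J\cdot\mathbf e_1=\frac12\int_0^{2\pi}\Big(\sum_ka^{|k|}e^{ik\phi}\Big)^2\cos\phi\,d\phi=\pi\sum_{k\in\mathbb Z}a^{|k|+|k+1|}=\frac{2\pi a}{1-a^2}>0 .
\]
\end{example}

Now look at the right side of \eqref{eq:balance}. If $\mathbf v$ and $P$ are both bounded near $z$, then $T$ is bounded, the right side is $O(\rho)$, and $\mathbf J=0$. In this model case the proof of Theorem~\ref{thm:main} is complete as soon as one knows that $z\ne0$ forces $\mathbf J\neq0$. The same conclusion holds if $|\mathbf v|^2$ and $|P|$ are $o(|x-z|^{-1})$, because the circle has length $2\pi\rho$. This is the origin of the exponent $\frac12$ in \eqref{eq:H}. At the exponent itself the puncture can carry a force.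

\begin{example}[ellipses with a common focus]\label{ex:ellipse}
For $b\in\mathbb R$ let $\langle b\rangle=\sqrt{1+b^2}$ and, in polar coordinates $(r,\phi)$ of $y\in\mathbb R^2\setminus\{0\}$,
\[
Q_b=\langle b\rangle r+by_1=r\,(\langle b\rangle+b\cos\phi)>0,\qquad U_b=Q_b^{1/2}.
\]
Then $\Delta Q_b=\langle b\rangle/r$ and $|\nabla Q_b|^2=1+2b^2+2b\langle b\rangle\cos\phi$, while $2Q_b\Delta Q_b=2+2b^2+2b\langle b\rangle\cos\phi$. Therefore
\[
\Delta U_b=\tfrac14Q_b^{-3/2}\big(2Q_b\Delta Q_b-|\nabla Q_b|^2\big)=\tfrac14U_b^{-3},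
\]
and $\nabla^\perp U_b$ is a steady flow. Both $|\nabla Q_b|$ and $Q_b/r$ lie between $\langle b\rangle-|b|$ and $\langle b\rangle+|b|$, so $|\nabla U_b|=|\nabla Q_b|/(2Q_b^{1/2})$ is comparable to $r^{-1/2}$. Squaring $\langle b\rangle r=1-by_1$ shows that the streamline $\{Q_b=1\}$ is the ellipse
\[
\frac{(y_1+b)^2}{1+b^2}+y_2^2=1,
\]
with center $(-b,0)$, semi-axes $\langle b\rangle$ and $1$, and a focus at $0$; the other streamlines are its dilates about $0$. Let $b>0$ and let $G$ be the interior of this ellipse. On $\partial G$ we have $|\mathbf v|^2=\frac14(1+2b^2+2b\langle b\rangle\cos\phi)$. Reflection in the minor axis maps a point of $\partial G$ with $n_1>0$ to a point with the same $y_2$, smaller $y_1$, hence smaller $\cos\phi$, and opposite $n_1$. So $\mathbf J\cdot\mathbf e_1>0$.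
\end{example}

For small $b$ the ellipse differs from a disk by $O(b^2)$, while the focus is at distance $b$ from the center. Theorem~\ref{thm:sharp} will be obtained by correcting this flow to fit a disk exactly.

In Theorem~\ref{thm:main} nothing is assumed about the pressure, and \eqref{eq:H} does not make it bounded even when $\mathbf v$ is: for $V\equiv1$ we have $P=\log r$. So two things have to be proved: that $\mathbf J\neq0$ when $z\ne0$ (Section~\ref{sec:planes}), and that the pressure contributes nothing to \eqref{eq:balance} in the limit $\rho\to0$ (Section~\ref{sec:zero}).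

\section{Reduction to a semilinear equation}\label{sec:stream}

From here to the end of Section~\ref{sec:zero}, $z$ and $\mathbf v$ are as in Theorem~\ref{thm:main}. Replacing $\mathbf v$ by $-\mathbf v$ preserves \eqref{eq:euler}, the hypotheses and the conclusion.

\begin{proposition}\label{prop:stream}
After replacing $\mathbf v$ by $-\mathbf v$ if necessary, there are $u\in C^3(\overline D\setminus\{z\})\cap C(\overline D)$ and $f\in C^1([0,M))$, where $M=u(z)>0$, such that $\mathbf v=\nabla^\perp u$,
\[
0<u<M\ \text{ in }D\setminus\{z\},\qquad u=0\ \text{ and }\ \partial_nu=-|\nabla u|<0\ \text{ on }\partial D,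
\]
and $-\Delta u=f(u)$ in $\overline D\setminus\{z\}$.
\end{proposition}

\begin{proof}
\emph{The stream function.} The form $v_2\,dx_1-v_1\,dx_2$ is closed because $\nabla\cdot\mathbf v=0$. Its integral over a small circle around $z$ is minus the flux of $\mathbf v$ through that circle, which equals the flux through $\partial D$ and so vanishes. Hence the form is exact: $\mathbf v=\nabla^\perp u$ with $u\in C^3(\overline D\setminus\{z\})$. Since $\mathbf v\cdot n=0$, the tangential derivative of $u$ on $\partial D$ is zero, and we normalize $u=0$ there. By \eqref{eq:H}, $|\nabla u|\le C|x-z|^{-1/2}$. Two points of $B_\rho(z)\setminus\{z\}$ can be joined by a radial segment and an arc of a circle centered at $z$, along which $|\nabla u|$ has integral $O(\rho^{1/2})$. So $u$ extends continuously to $z$; let $M=u(z)$.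

As $\nabla u\neq0$ in $D\setminus\{z\}$, the maximum and the minimum of $u$ over $\overline D$ are attained only on $\partial D\cup\{z\}$. If $M=0$, both are $0$ and $\mathbf v\equiv0$, which is excluded. Changing the sign of $\mathbf v$ we get $M>0$; then the minimum is $0$, the maximum is $M$, and neither is attained in $D\setminus\{z\}$. On $\partial D$ the gradient is normal and nonzero, and $u>0$ inside, so $\partial_nu=-|\nabla u|<0$.

\emph{Level sets are connected.} The field $\nabla u/|\nabla u|^2$ is $C^2$ in $\overline D\setminus\{z\}$. Extend it to $|x|>R$ as a function constant along rays from the origin; the extension is locally Lipschitz in $\mathbb R^2\setminus\{z\}$. For $y\in\partial D$ let $t\mapsto x(t;y)$ be the trajectory with $x(0;y)=y$. It enters $D$, because the field points inward on $\partial D$, and $\frac{d}{dt}u(x(t;y))=1$ as long as it stays in $\overline D$. So $u(x(t;y))=t$: the trajectory cannot return to $\partial D$, and for $t\le c<M$ it stays in the compact set $\{u\le c\}\subset\overline D\setminus\{z\}$.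 It is therefore defined for all $t\in[0,M)$. Conversely, the backward trajectory from a point of $\{u=c\}$ stays in $\{u\le c\}$ and reaches $\{u=0\}=\partial D$ after time $c$. Thus $\{u=c\}$ is the image of the circle $\partial D$ under the continuous map $y\mapsto x(c;y)$, and it is connected.

\emph{The equation.} By \eqref{eq:euler} and \eqref{eq:lamb}, $\Delta u\,\nabla u=\nabla(P+\frac12|\nabla u|^2)$. The left side is $C^1$, so its curl vanishes, which reads $\mathbf v\cdot\nabla\Delta u=0$. This holds in $D\setminus\{z\}$, and on $\partial D$ by continuity. Near each of its points the set $\{u=c\}$, $0\le c<M$, is a $C^1$ arc tangent to $\mathbf v\neq0$, so $\Delta u$ is locally constant on it, hence constant. Fix $y_0\in\partial D$ and set $f(t)=-\Delta u(x(t;y_0))$. Then $-\Delta u=f(u)$ in $\overline D\setminus\{z\}$, and $f\in C^1([0,M))$ as a composition of $C^1$ maps.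
\end{proof}

The hypothesis $|\mathbf v|>0$ is what makes a single function $f$ serve for the whole disk. Nothing is claimed about $f$ near $M$, and nothing good is true in general: for $u=R-|x|$, where $|\mathbf v|\equiv1$, one has $M=R$ and $f(s)=1/(M-s)$. From now on $F(s)=\int_0^sf$ for $s\in[0,M)$.

\section{Moving planes}\label{sec:planes}

For a unit vector $\mathbf e$ and $\lambda\in[0,R)$ let
\[
\Sigma_\lambda=\{x\in D:x\cdot\mathbf e>\lambda\},\qquad x^\lambda=x+2(\lambda-x\cdot\mathbf e)\mathbf e,\qquad w_\lambda(x)=u(x^\lambda)-u(x).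
\]
The point $x^\lambda$ is the mirror image of $x$ in the line $\{x\cdot\mathbf e=\lambda\}$ that cuts off the cap $\Sigma_\lambda$. From $|x^\lambda|^2=|x|^2-4\lambda(x\cdot\mathbf e-\lambda)$ we see that $x^\lambda\in\overline D$ for $x\in\overline{\Sigma_\lambda}$, and that $x^\lambda\in D$ if in addition $\lambda>0$ and $x\cdot\mathbf e>\lambda$. So $w_\lambda(x)$ is defined on $\overline{\Sigma_\lambda}$ and is jointly continuous in $(\lambda,x)$. Away from $z$ and $z^\lambda$ it is $C^3$ and, since the Laplacian commutes with reflections,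
\begin{equation}\label{eq:linear}
\Delta w_\lambda=f(u(x))-f(u(x^\lambda)),\qquad\text{that is,}\qquad\Delta w_\lambda+c_\lambda w_\lambda=0,
\end{equation}
where $c_\lambda(x)=\big(f(u(x^\lambda))-f(u(x))\big)/w_\lambda(x)$ if $w_\lambda(x)\ne0$ and $c_\lambda(x)=0$ otherwise. On a compact subset of $\overline{\Sigma_\lambda}\setminus\{z,z^\lambda\}$ both $u(x)$ and $u(x^\lambda)$ stay below some $M'<M$, and $c_\lambda$ is bounded by the Lipschitz constant of $f$ on $[0,M']$.

We use the following standard facts. Let $G\subset\mathbb R^2$ be open and connected, let $w\in C^2(G)$, $w\ge0$, and $\Delta w+cw=0$ with $c$ locally bounded.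
\begin{itemize}
\item \emph{Strong maximum principle.} If $w$ vanishes at a point of $G$, then $w\equiv0$.
\item \emph{Hopf's lemma.} If $B\subset G$ is a disk on which $c$ is bounded and $w>0$, if $w\in C^1(\overline B)$, and if $w(y)=0$ at $y\in\partial B$, then the outward normal derivative of $w$ at $y$ is negative.
\end{itemize}
No sign is required of $c$, because $\Delta w-c^-w=-c^+w\le0$. We also use that a Lipschitz function $g$ with compact support in $\mathbb R^2$ satisfies
\begin{equation}\label{eq:poincare}
\int g^2\le\tfrac14\,|\{g\neq0\}|\int|\nabla g|^2 .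
\end{equation}
To see this, note that $|g(x)|\le\frac12\int|\partial_1g(s,x_2)|\,ds$ and $|g(x)|\le\frac12\int|\partial_2g(x_1,s)|\,ds$. Multiplying and integrating gives $\int g^2\le\frac14(\int|\nabla g|)^2$, and the Cauchy--Schwarz inequality applies on $\{g\neq0\}$ since $\nabla g=0$ almost everywhere on $\{g=0\}$.

The method of moving planes lowers $\lambda$ from $R$ while keeping $w_\lambda\ge0$. The difficulty is that $c_\lambda$ may be unbounded near $z$ and $z^\lambda$. The mirror point $z^\lambda$ is harmless: where $w_\lambda<0$ we have $u(x^\lambda)<u(x)$, so both values of $u$ are far from $M$ as soon as $x$ is far from $z$. The argument therefore works as long as $z$ stays outside the closed cap, and this dictates the stopping position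
\[
\lambda_*=\lambda_*(\mathbf e)=\max(0,z\cdot\mathbf e).
\]

\begin{lemma}\label{lem:planes}
For every unit vector $\mathbf e$ and every $\lambda\in[\lambda_*,R)$ we have $w_\lambda\ge0$ in $\Sigma_\lambda$.
\end{lemma}

\begin{proof}
A point of $\Sigma_{\lambda_*}$ lies in $\Sigma_\lambda$ for $\lambda$ slightly larger than $\lambda_*$, so by continuity it suffices to fix $\lambda_0\in(\lambda_*,R)$ and to prove the claim for $\lambda\in(\lambda_0,R)$. Since $z\notin\overline{\Sigma_{\lambda_0}}$, the number $M_0=\max_{\overline{\Sigma_{\lambda_0}}}u$ is less than $M$. Let $L>0$ be a Lipschitz constant of $f$ on $[0,M_0]$ and let $\delta_0=4/L$.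

\emph{A small negative set is empty.} We claim that, for $\lambda\in[\lambda_0,R)$,
\begin{equation}\label{eq:small}
|\{w_\lambda<0\}|<\delta_0\quad\Longrightarrow\quad w_\lambda\ge0\ \text{ in }\Sigma_\lambda .
\end{equation}
Let $w=w_\lambda$ and $w^-=\max(-w,0)$. On the flat part of $\partial\Sigma_\lambda$ we have $w=0$. On the open arc $\{|x|=R,\ x\cdot\mathbf e>\lambda\}$ we have $w=u(x^\lambda)>0$, because $\lambda>0$ puts $x^\lambda$ in $D$. If $z^\lambda\in\overline{\Sigma_\lambda}$, then $w(z^\lambda)=M-u(z^\lambda)>0$. So $w^-$ vanishes on $\partial\Sigma_\lambda$ and near $z^\lambda$, and elsewhere in $\overline{\Sigma_\lambda}$ the function $w$ is $C^3$ up to the boundary. Extended by zero, $w^-$ and the field $w^-\nabla w$ are Lipschitz with compact support in $\mathbb R^2$. The divergence of this field has integral zero, and $\nabla w^-\cdot\nabla w=-|\nabla w^-|^2$ almost everywhere. Where $w<0$ we have $0\le u(x^\lambda)<u(x)\le M_0$. By \eqref{eq:linear} and \eqref{eq:poincare},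
\[
\int|\nabla w^-|^2=\int w^-\Delta w\le L\int(w^-)^2\le\frac{|\{w<0\}|}{\delta_0}\int|\nabla w^-|^2,
\]
and \eqref{eq:small} follows.

\emph{Continuation.} For $\lambda$ near $R$ the whole cap has area less than $\delta_0$, so $w_\lambda\ge0$. Let $\bar\lambda$ be the infimum of the $\lambda\in[\lambda_0,R)$ such that $w_\mu\ge0$ in $\Sigma_\mu$ for all $\mu\in[\lambda,R)$, and suppose $\bar\lambda>\lambda_0$. By continuity $w_{\bar\lambda}\ge0$. The set $\Sigma_{\bar\lambda}\setminus\{z^{\bar\lambda}\}$ is connected, $c_{\bar\lambda}$ is locally bounded in it, and $w_{\bar\lambda}\not\equiv0$ because it is positive on the arc. The strong maximum principle gives $w_{\bar\lambda}>0$ there, hence in all of $\Sigma_{\bar\lambda}$. Choose a compact set $K_0\subset\Sigma_{\bar\lambda}$ with $|\Sigma_{\bar\lambda}\setminus K_0|<\delta_0/2$. For all $\lambda<\bar\lambda$ close to $\bar\lambda$ we have $w_\lambda>0$ on $K_0$ and $|\Sigma_\lambda\setminus K_0|<\delta_0$, so $w_\lambda\ge0$ by \eqref{eq:small}. This contradicts the definition of $\bar\lambda$,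 and so $\bar\lambda=\lambda_0$.
\end{proof}

\begin{corollary}\label{cor:center}
If $z\cdot\mathbf e=0$, then $u$ is symmetric with respect to the line $\{x\cdot\mathbf e=0\}$. If $z=0$, then $\mathbf v$ is a circular flow.
\end{corollary}

\begin{proof}
Here $\lambda_*(\mathbf e)=\lambda_*(-\mathbf e)=0$, so $u(x^0)\ge u(x)$ on both sides of the line; applying this to $x^0$ in place of $x$ gives equality. If $z=0$, then $u$ is symmetric with respect to every line through $0$, hence radial, and $\nabla^\perp u=\partial_ru\;\mathbf e_\theta$.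
\end{proof}

It remains to exclude $z\ne0$. After a rotation we assume from now on that
\[
z=(a,0),\qquad 0<a<R .
\]
A line that comes from the left reaches the center without meeting $z$, and it compares the far half of the wall with the near half.

\begin{proposition}\label{prop:Jpos}
The force $\mathbf J=\frac12\oint_{\partial D}|\mathbf v|^2n\,ds$ satisfies $\mathbf J\cdot\mathbf e_1>0$.
\end{proposition}

\begin{proof}
Take $\mathbf e=-\mathbf e_1$. Then $\lambda_*=0$, $\Sigma_0=D\cap\{x_1<0\}$, $x^0=(-x_1,x_2)$, and $w=w_0\ge0$ in $\Sigma_0$. Since $z\notin\overline{\Sigma_0}$, the coefficient $c_0$ is locally bounded in $\overline{\Sigma_0}\setminus\{z^0\}$. At $z^0=(-a,0)$ we have $w(z^0)=M-u(z^0)>0$, so $w\not\equiv0$ in $\Sigma_0\setminus\{z^0\}$, and $w>0$ in $\Sigma_0$ by the strong maximum principle. Let $y\in\partial D$ with $y_1<0$. Then $y^0\in\partial D$ and $w(y)=0$. Hopf's lemma, in a small disk $B\subset\Sigma_0$ tangent to $\partial D$ at $y$ with $z^0\notin\overline B$, gives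
\[
0>\partial_nw(y)=\partial_nu(y^0)-\partial_nu(y)=-|\mathbf v(y^0)|+|\mathbf v(y)|,
\]
where we used that the reflection maps $n(y)$ to $n(y^0)$. Since $n_1(x^0)=-n_1(x)$ on $\partial D$,
\[
2\,\mathbf J\cdot\mathbf e_1=\int_{\partial D\cap\{x_1>0\}}\big(|\mathbf v(x)|^2-|\mathbf v(x^0)|^2\big)\,n_1(x)\,ds>0 .\qedhere
\]
\end{proof}

\section{The puncture carries no force}\label{sec:zero}

By \eqref{eq:balance} with $G=D$, for $0<\rho<R-a$,
\begin{equation}\label{eq:split}
\mathbf J=\oint_{\partial B_\rho(z)}T_0n\,ds+\oint_{\partial B_\rho(z)}F(u)\,n\,ds .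
\end{equation}
The first term is controlled by \eqref{eq:H}. For the second we show that $\oint_{\partial B_\rho(z)}|F(u)|\,ds\to0$. A virial identity will give $\oint F(u)\,ds\to0$. This alone allows large positive and negative parts of $F(u)$ that cancel in the mean but not against $n$, so we first bound $F(u)$ from below.

To quantify \eqref{eq:H}, let
\[
\kappa(s)=\sup\big\{|x-z|\,|\mathbf v(x)|^2:\ x\in\overline D,\ 0<|x-z|\le s\big\},\qquad s>0 .
\]
The function $\kappa$ is nondecreasing, bounded by a constant $K$, and $\kappa(s)\to0$ as $s\to0$. For $0<\rho<1$ put $\varepsilon(\rho)=\kappa(\sqrt\rho)+K\sqrt\rho$, so that $\varepsilon(\rho)\to0$ as $\rho\to0$. Treating the ranges $\rho\le s\le\sqrt\rho$ and $s\ge\sqrt\rho$ separately, with the bounds $\kappa(s)\le\kappa(\sqrt\rho)$ and $\kappa(s)\le K$, we obtain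
\begin{equation}\label{eq:eps}
\sup_{s\ge\rho}\frac{\rho\,\kappa(s)}{s}\le\varepsilon(\rho),\qquad \rho\int_\rho^\infty\frac{\kappa(s)}{s^2}\,ds\le\varepsilon(\rho).
\end{equation}

\subsection{A lower bound for $F$}

Because $F(u)$ is constant on streamlines, it suffices to bound it along one curve that meets them all. We take the segment $\Gamma=\{(x_1,0):-R\le x_1<a\}$ of the axis of symmetry. There the streamlines cross the axis at right angles and bend toward $z$, so the pressure $P=-\frac12|\nabla u|^2-F(u)$ should decrease toward $z$.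

\begin{lemma}\label{lem:axis}
The function $x_1\mapsto u(x_1,0)$ increases strictly from $0$ to $M$ on $[-R,a]$, and
\begin{equation}\label{eq:axis}
F(u)\ge-\tfrac12|\mathbf v|^2\qquad\text{on }\Gamma .
\end{equation}
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:center} with $\mathbf e=\mathbf e_2$, $u$ is even in $x_2$, so $\partial_2u=0$ on $\Gamma$. If $t>0$ and $(x_1,t)\in D$, Lemma~\ref{lem:planes} with $\mathbf e=\mathbf e_2$ and $\lambda=t/2$ gives $u(x_1,0)\ge u(x_1,t)$. Thus $t\mapsto u(x_1,t)$ is maximal at $t=0$, and $\partial_{22}u\le0$ on $\Gamma$, at the endpoint $(-R,0)$ by continuity. Since $\nabla u\ne0$, $\partial_1u$ does not vanish on $\Gamma$; it is positive at $(-R,0)$, where it equals $-\partial_nu$, hence positive on $\Gamma$. Along $\Gamma$,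
\[
\frac{d}{dx_1}\Big[F(u)+\tfrac12(\partial_1u)^2\Big]=\big(-\Delta u+\partial_{11}u\big)\partial_1u=-\partial_{22}u\,\partial_1u\ge0 ,
\]
and the bracket is positive at $(-R,0)$, where $F(u)=F(0)=0$. Finally $(\partial_1u)^2=|\mathbf v|^2$ on $\Gamma$.
\end{proof}

If $\mathbf v$ is bounded, then \eqref{eq:axis} and $u(\Gamma)=[0,M)$ give $F\ge-\frac12\sup|\mathbf v|^2$ on $[0,M)$. This is all that the proof of Proposition~\ref{prop:Jzero} needs in that case, and the reader interested only in the conjecture may skip the next lemma. For unbounded $\mathbf v$ there is a danger: the streamline through $x$ might meet $\Gamma$ at a point much closer to $z$ than $x$ is, where \eqref{eq:axis} is much weaker. One more reflection excludes this; see Figure~\ref{fig:reflect}.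

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!18] (-39.73:2.5) arc (-39.73:99.73:2.5) -- cycle;
\draw (0,0) circle (2.5);
\draw (-39.73:2.5) -- (99.73:2.5);
\draw[thick] (-2.5,0) -- (1,0);
\draw[dashed] (1,0) circle (0.8);
\draw[dotted,thick] (0.2,0) -- (1.4,0.693);
\draw[->] (1.55,1.2) -- (1.98,1.45) node[above left] {$\mathbf e$};
\fill (0,0) circle (1.2pt) node[above left] {$0$};
\fill (1,0) circle (1.5pt) node[right] {$z$};
\fill (0.2,0) circle (1.5pt) node[below left] {$\xi_\rho$};
\fill (1.4,0.693) circle (1.5pt) node[above] {$x$};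
\node at (-1.4,0.25) {$\Gamma$};
\end{tikzpicture}
\caption{The points $x$ and $\xi_\rho$ lie on a circle centered at $z$, so their perpendicular bisector passes through $z$. The origin and $\xi_\rho$ lie on one side of it and $x$ lies in the shaded cap on the other side; reflection in the bisector gives $u(x)\le u(\xi_\rho)$.}
\label{fig:reflect}
\end{figure}

\begin{lemma}\label{lem:lower}
Let $0<\rho<\min(1,R-a)$ and $|x-z|=\rho$. Then $F(u(x))\ge-\varepsilon(\rho)/(2\rho)$.
\end{lemma}

\begin{proof}
Let $\xi_\rho=z-\rho\,\mathbf e_1\in\Gamma$. We claim that $u(x)\le u(\xi_\rho)$. Suppose $x\neq\xi_\rho$ and let $\mathbf e=(x-\xi_\rho)/|x-\xi_\rho|$. Since $|x-z|=|\xi_\rho-z|$, the vector $(x-z)+(\xi_\rho-z)$ is orthogonal to $x-\xi_\rho$. Hence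
\[
(x-z)\cdot\mathbf e=-(\xi_\rho-z)\cdot\mathbf e=\tfrac12|x-\xi_\rho|>0 .
\]
The middle term is $\rho\,\mathbf e_1\cdot\mathbf e$, so $z\cdot\mathbf e=a\,\mathbf e_1\cdot\mathbf e>0$ and $\lambda_*=z\cdot\mathbf e$. Moreover $x\in\Sigma_{\lambda_*}$ and $x^{\lambda_*}=x-|x-\xi_\rho|\,\mathbf e=\xi_\rho$. Lemma~\ref{lem:planes} at $\lambda=\lambda_*$ gives the claim.

By the monotonicity in Lemma~\ref{lem:axis}, $u(x)=u(a-s,0)$ for some $s\in[\rho,a+R]$. Then \eqref{eq:axis} and \eqref{eq:eps} give $F(u(x))\ge-\frac12|\mathbf v(a-s,0)|^2\ge-\kappa(s)/(2s)\ge-\varepsilon(\rho)/(2\rho)$.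
\end{proof}

\subsection{The virial identity}

Contracting the divergence-free tensor $T$ with the position vector $x-z$ isolates its trace, which by Lemma~\ref{lem:T} is $2F(u)$. This yields an ordinary differential equation for the mean of $F(u)$ over circles, whose source term involves only $|\mathbf v|^2$.

\begin{proposition}\label{prop:Jzero}
$\mathbf J=0$.
\end{proposition}

\begin{proof}
For $0<\rho<\min(1,R-a)$ let
\[
A(\rho)=\oint_{\partial B_\rho(z)}F(u)\,ds,\qquad\tau(\rho)=\oint_{\partial B_\rho(z)}T_0n\cdot n\,ds,\qquad B=A+\tau .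
\]
By Lemma~\ref{lem:T}(iii), $|T_0n|=\frac12|\mathbf v|^2\le\kappa(\rho)/(2\rho)$ on $\partial B_\rho(z)$. So $|\tau(\rho)|$ and the norm of the first term in \eqref{eq:split} are at most $\pi\kappa(\rho)$.

Since $T$ is symmetric and divergence free, $\operatorname{div}\big(T(x-z)\big)=\operatorname{tr}T=2F(u)$. The flux of $T(x-z)$ through $\partial B_\rho(z)$ is $\rho\oint Tn\cdot n\,ds=\rho B(\rho)$. Fix $\rho_0<\min(1,R-a)$. The divergence theorem in the annulus $\rho<|x-z|<\rho_0$ gives $\rho_0B(\rho_0)-\rho B(\rho)=2\int_\rho^{\rho_0}A$. Differentiating, $(\rho B)'=2A=2B-2\tau$, that is, $(B/\rho)'=-2\tau/\rho^2$. Integrating from $\rho$ to $\rho_0$ and using \eqref{eq:eps},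
\[
|B(\rho)|=\Big|\frac{\rho}{\rho_0}B(\rho_0)+2\rho\int_\rho^{\rho_0}\frac{\tau(s)}{s^2}\,ds\Big|\le\frac{\rho}{\rho_0}|B(\rho_0)|+2\pi\varepsilon(\rho)\longrightarrow0
\]
as $\rho\to0$. Hence $A=B-\tau\to0$. By Lemma~\ref{lem:lower}, the negative part of $F(u)$ satisfies $\oint_{\partial B_\rho(z)}F(u)^-ds\le\pi\varepsilon(\rho)$. Since $|F|=F+2F^-$,
\[
\oint_{\partial B_\rho(z)}|F(u)|\,ds\le|A(\rho)|+2\pi\varepsilon(\rho)\longrightarrow0 .
\]
Letting $\rho\to0$ in \eqref{eq:split} we find $\mathbf J=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]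
If $z\ne0$, Propositions~\ref{prop:Jpos} and~\ref{prop:Jzero} contradict each other. So $z=0$, and $\mathbf v$ is circular by Corollary~\ref{cor:center}.
\end{proof}

\begin{remark}
Sections~\ref{sec:stream} and~\ref{sec:planes} use \eqref{eq:H} only through the continuity of $u$ at $z$, which also holds when $|\mathbf v|=O(|x-z|^{-1/2})$. For such flows $z=(a,0)$, $a>0$, still implies $\mathbf J\cdot\mathbf e_1>0$. The full strength of \eqref{eq:H} enters only as $\kappa(s)\to0$; without it, the estimates of this section merely bound $|\mathbf J|$ by a multiple of $K$.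
\end{remark}

\section{An eccentric flow at the critical rate}\label{sec:sharp}

If $(\mathbf v,P)$ solves \eqref{eq:euler}, so does $(\mathbf v(\cdot/R),P(\cdot/R))$. We may therefore take $R=1$ in Theorem~\ref{thm:sharp}. The notation $f_1\asymp f_2$ means that $f_1/f_2$ lies between two positive constants.

\subsection{Moving the puncture to the center}

We look for a solution of $\Delta W=\text{const}\cdot W^{-3}$, the equation of Example~\ref{ex:ellipse}, in an eccentrically punctured disk. A conformal map makes the puncture and the wall concentric, at the price of a weight in the equation. For real $\alpha$ with $|\alpha|<\frac12$ let, in complex notation,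
\[
m(y)=\frac{y+\alpha}{1+\alpha y},\qquad\gamma_\alpha(y)=|1+\alpha y|^{-4}.
\]
The map $m$ is a diffeomorphism of $\overline D$ onto itself, conformal, with $m(0)=\alpha$, $|m'|^2=(1-\alpha^2)^2\gamma_\alpha\asymp1$ and $|m(y)-\alpha|=(1-\alpha^2)|y|/|1+\alpha y|\asymp|y|$.

\begin{proposition}\label{prop:U}
For all small $\alpha>0$ there is a positive function $U\in C^\infty(\overline D\setminus\{0\})$ with
\begin{equation}\label{eq:target}
\Delta U=\tfrac14\gamma_\alpha U^{-3}\ \text{ in }D\setminus\{0\},\qquad U\text{ constant on }\partial D,\qquad|\nabla U|\asymp|y|^{-1/2}.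
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:sharp} from Proposition~\ref{prop:U}]
Let $W=U\circ m^{-1}$ and $z=\alpha\ne0$. From $U=W\circ m$ and conformality, $\Delta U=|m'|^2(\Delta W)\circ m$ and $|\nabla U|=|m'|\,|\nabla W|\circ m$. Hence $\Delta W=\frac14(1-\alpha^2)^{-2}W^{-3}$ in $D\setminus\{z\}$, $W$ is constant on $\partial D$, and $|\nabla W|\asymp|x-z|^{-1/2}$. By Lemma~\ref{lem:T}(i), $\mathbf v=\nabla^\perp W$ solves \eqref{eq:euler}, with $P=-\frac12|\nabla W|^2-\frac18(1-\alpha^2)^{-2}W^{-2}$, and it is tangent to $\partial D$.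
\end{proof}

\subsection{The problem on a cylinder}

For $\alpha=0$, $U=r^{1/2}$ solves \eqref{eq:target}, and we perturb from it. Put $t=\log r$, $S=(-\infty,0]\times S^1$ and $U=e^{t/2}g(t,\phi)$. Since $\Delta=e^{-2t}(\partial_t^2+\partial_\phi^2)$, the equation becomes
\begin{equation}\label{eq:cyl}
g_{tt}+g_t+g_{\phi\phi}+\tfrac14g=\tfrac14\gamma_\alpha g^{-3}\quad\text{in }S,
\end{equation}
and $g(0,\cdot)$ has to be constant. As $\gamma_\alpha=(1+2\alpha r\cos\phi+\alpha^2r^2)^{-2}$ is even in $\phi$, we work with even functions. The functions $U_b=r^{1/2}g_b(\phi)$ of Example~\ref{ex:ellipse} give, for $\alpha=0$, the $t$-independent solutions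
\[
g_b=(\langle b\rangle+b\cos\phi)^{1/2},\qquad g_b''+\tfrac14g_b=\tfrac14g_b^{-3},\qquad g_0=1,\qquad\partial_bg_b|_{b=0}=\tfrac12\cos\phi .
\]

A count of parameters shows why this family is needed. The linearization of \eqref{eq:cyl} at $\alpha=0$, $g=1$ is $h_{tt}+h_t+h_{\phi\phi}+h=0$, with solutions $e^{\mu t}\cos k\phi$ where $\mu^2+\mu+1-k^2=0$. For $k=0$ both roots have real part $-\frac12$; for $k=1$ they are $0$ and $-1$; for $k\ge2$ one is negative and one is larger than $1$. So the solutions that decay as $t\to-\infty$ provide one free constant for each $k\ge2$ and none for $k=0,1$. The boundary condition imposes one equation for each $k\ge1$. The missing constant is the coefficient of the bounded, nondecaying mode $\cos\phi$, which is tangent to the family $g_b$. We therefore write $g=g_b+h$ with $b$ unknown and $h$ decaying. A rate of decay $e^{\delta t}$ must separate $h$ from the mode $\mu=0$ and accommodate the source $1-\gamma_\alpha=O(e^t)$. Any $\delta\in(0,1)$ would do; we take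
\[
g=g_b+h,\qquad h=e^{t/2}\eta,\qquad\eta\in H^2(S).
\]

Subtract the equation for $g_b$ from \eqref{eq:cyl}, write $g_b^{-3}-(g_b+h)^{-3}=h\,\mathcal R(g_b,h)$ with
\[
\mathcal R(s,h)=\frac{3s^2+3sh+h^2}{s^3(s+h)^3},\qquad\mathcal R(1,0)=3,
\]
and use $e^{-t/2}(h_{tt}+h_t+\frac14h)=\eta_{tt}+2\eta_t+\eta$. With $\sigma_\alpha=e^{-t/2}(1-\gamma_\alpha)$, equation \eqref{eq:cyl} is equivalent to $\Phi_1=0$, where
\[
\Phi_1(\alpha,b,\eta)=\eta_{tt}+2\eta_t+\eta_{\phi\phi}+\eta+\tfrac14\,\eta\,\mathcal R(g_b,e^{t/2}\eta)+\tfrac14\,\sigma_\alpha\,(g_b+e^{t/2}\eta)^{-3},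
\]
and the boundary condition is $\Phi_2=0$, where $\Phi_2(b,\eta)=\Pi\big(g_b+\eta(0,\cdot)\big)$ and $\Pi$ subtracts the mean over $S^1$.

Let $X$ and $Y$ be the subspaces of $H^2(S)$ and $L^2(S)$ of functions even in $\phi$, and let $Z$ be the space of even functions of mean zero in $H^{3/2}(S^1)$. Expand $\eta=\sum_{k\ge0}\eta_k(t)\cos k\phi$, and similarly $\psi\in Y$ and $d\in Z$. With $\|\cdot\|$ the norm of $L^2(-\infty,0)$, we may use the norms
\[
\|\eta\|_X^2=\sum_{k\ge0}\big[(1+k^4)\|\eta_k\|^2+(1+k^2)\|\eta_k'\|^2+\|\eta_k''\|^2\big],\quad\|\psi\|_Y^2=\sum_{k\ge0}\|\psi_k\|^2,\quad\|d\|_Z^2=\sum_{k\ge1}k^3d_k^2 .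
\]
From $\eta_k(t)^2=2\int_{-\infty}^t\eta_k\eta_k'\le2\|\eta_k\|\,\|\eta_k'\|$ and $2k^3\|\eta_k\|\,\|\eta_k'\|\le k^4\|\eta_k\|^2+k^2\|\eta_k'\|^2$ we get $\sum_k(1+k^3)\sup_t\eta_k(t)^2\le C\|\eta\|_X^2$. Consequently $\eta\mapsto\Pi\eta(0,\cdot)$ is bounded from $X$ to $Z$, and, because $\sum_k(1+k^3)^{-1}<\infty$, the Cauchy--Schwarz inequality shows that $X$ embeds in the space $C_b(S)$ of bounded continuous functions.

\begin{lemma}\label{lem:C1}
$\Phi=(\Phi_1,\Phi_2)$ is a $C^1$ map from a neighborhood of $0$ in $\mathbb R\times\mathbb R\times X$ to $Y\times Z$, $\Phi(0,0,0)=0$, and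
\[
D_{(b,\eta)}\Phi(0,0,0)(\beta,\eta)=\big(\mathcal L\eta,\ \Pi\eta(0,\cdot)+\tfrac12\beta\cos\phi\big),\qquad\mathcal L\eta=\eta_{tt}+2\eta_t+\eta_{\phi\phi}+\tfrac74\eta .
\]
\end{lemma}

\begin{proof}
The linear terms are bounded, and $b\mapsto g_b$ is smooth into every $C^j(S^1)$; this settles $\Phi_2$. The map $(b,\eta)\mapsto(g_b,e^{t/2}\eta)$ is $C^1$ into $C_b(S)^2$ and sends $0$ to $(1,0)$. Composition with a function that is smooth near $(1,0)\in\mathbb R^2$ is $C^1$ from a neighborhood of $(1,0)$ in $C_b(S)^2$ to $C_b(S)$, by Taylor's formula with a uniform quadratic remainder. So $\mathcal R(g_b,e^{t/2}\eta)$ and $(g_b+e^{t/2}\eta)^{-3}$ are $C^1$ functions of $(b,\eta)$ with values in $C_b(S)$. Next, $\gamma_\alpha(y)$ is a smooth function of the point $\alpha y$, which ranges in the disk of radius $\frac12$, and it equals $1$ when $\alpha y=0$. Hence $1-\gamma_\alpha$, $\partial_\alpha\gamma_\alpha$ and $\partial_\alpha^2\gamma_\alpha$ are $O(|y|)=O(e^t)$ uniformly, $\sigma_\alpha$ and its first two $\alpha$-derivatives are $O(e^{t/2})$,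 and $\alpha\mapsto\sigma_\alpha$ is $C^1$ into $Y$. Multiplication $L^2\times C_b\to L^2$ is bounded and bilinear, so $\Phi_1$ is $C^1$. At $\alpha=0$ we have $\sigma_0=0$, and the derivative of $\frac14\eta\,\mathcal R(g_b,e^{t/2}\eta)$ at $(b,\eta)=0$ is $(\beta,\eta)\mapsto\frac14\mathcal R(1,0)\eta=\frac34\eta$.
\end{proof}

\subsection{The linearized operator}

\begin{lemma}\label{lem:iso}
$D_{(b,\eta)}\Phi(0,0,0)$ is an isomorphism from $\mathbb R\times X$ onto $Y\times Z$.
\end{lemma}

\begin{proof}
Given $(\psi,d)\in Y\times Z$ we have to solve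
\[
(\partial_t-\nu_k^-)(\partial_t-\nu_k^+)\eta_k=\psi_k\ \ (k\ge0),\qquad\eta_1(0)+\tfrac12\beta=d_1,\qquad\eta_k(0)=d_k\ \ (k\ge2),
\]
where $\nu_k^\pm=-1\pm\sqrt{k^2-3/4}$ are the roots of $\nu^2+2\nu+\frac74-k^2$. We have $\operatorname{Re}\nu_0^\pm=-1$ and $\nu_1^\pm\in\{-\frac12,-\frac32\}$. For $k\ge2$, the inequalities $k^2-\frac34\ge(k-1)^2$ and $k^2-\frac34\ge\frac{13}{16}k^2\ge(\frac56k)^2$, together with $1\le k/2$, give $\nu_k^-\le-k$ and $k/3\le\nu_k^+\le k$.

Two facts about $(\partial_t-\nu)\zeta=p$ with $p\in L^2(-\infty,0)$ follow from Young's inequality for convolutions.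
\begin{enumerate}
\item[(a)] If $\operatorname{Re}\nu<0$, there is exactly one solution in $L^2(-\infty,0)$, namely $\zeta(t)=\int_{-\infty}^te^{\nu(t-s)}p(s)\,ds$, and $\|\zeta\|\le\|p\|/|\operatorname{Re}\nu|$. Uniqueness holds because $e^{\nu t}\notin L^2(-\infty,0)$.
\item[(b)] If $\nu>0$, the solution with $\zeta(0)=\zeta_0$ is $\zeta(t)=e^{\nu t}\zeta_0-\int_t^0e^{\nu(t-s)}p(s)\,ds$, and $\|\zeta\|\le(2\nu)^{-1/2}|\zeta_0|+\|p\|/\nu$.
\end{enumerate}
In every mode, $\zeta_k=(\partial_t-\nu_k^+)\eta_k$ must be the $L^2$ solution of $(\partial_t-\nu_k^-)\zeta_k=\psi_k$ given by (a).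

For $k=0,1$, a second application of (a) determines $\eta_k$ uniquely, with $\|\eta_k\|_{H^2}\le C\|\psi_k\|$; the bounds on $\eta_k'$ and $\eta_k''$ come from $\eta_k'=\nu_k^+\eta_k+\zeta_k$ and $\zeta_k'=\nu_k^-\zeta_k+\psi_k$. The function $\eta_0$ is real, since its complex conjugate solves the same equation. No boundary value can be prescribed in these modes. For $k=0$ none is required, thanks to $\Pi$. For $k=1$ the condition determines $\beta=2(d_1-\eta_1(0))$, and $|\beta|\le C(|d_1|+\|\psi_1\|)$.

For $k\ge2$, (a) gives $\|\zeta_k\|\le\|\psi_k\|/k$, and (b) determines $\eta_k$ from $\eta_k(0)=d_k$. Using (b), then $\eta_k'=\nu_k^+\eta_k+\zeta_k$, then $\eta_k''=\psi_k-2\eta_k'+(k^2-\frac74)\eta_k$, we find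
\[
k^2\|\eta_k\|+k\|\eta_k'\|+\|\eta_k''\|\le C\big(k^{3/2}|d_k|+\|\psi_k\|\big)
\]
with $C$ independent of $k$. Summing squares, there is exactly one solution $(\beta,\eta)\in\mathbb R\times X$, and $|\beta|+\|\eta\|_X\le C(\|\psi\|_Y+\|d\|_Z)$.
\end{proof}

\subsection{Regularity and the lower bound on the gradient}

\begin{proof}[Proof of Proposition~\ref{prop:U}]
By Lemmas~\ref{lem:C1} and~\ref{lem:iso} and the implicit function theorem, there is a $C^1$ curve $\alpha\mapsto(b(\alpha),\eta(\alpha))\in\mathbb R\times X$, defined for small $|\alpha|$ and vanishing at $\alpha=0$, with $\Phi(\alpha,b(\alpha),\eta(\alpha))=0$. The function $g=g_b+e^{t/2}\eta$ solves \eqref{eq:cyl} almost everywhere, equals a constant $c$ on $\{t=0\}$, and tends to $1$ uniformly on $S$ as $\alpha\to0$, because $X\subset C_b(S)$. The lower bound on $|\nabla U|$ requires smallness of $g_t$ in the supremum norm, which $H^2(S)$ does not give; we obtain it from elliptic estimates.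

Regard $\hat h=g-c$ as a function on the half-plane $\{t\le0\}$, periodic in $\phi$. Then
\[
\hat h_{tt}+\hat h_t+\hat h_{\phi\phi}=E:=\tfrac14(\gamma_\alpha g^{-3}-g),\qquad\hat h=0\ \text{ on }\{t=0\},
\]
and $\|\hat h\|_{L^\infty}+\|E\|_{L^\infty}\to0$ as $\alpha\to0$, since $g$, $c$ and $\gamma_\alpha$ tend to $1$ uniformly. First, $\hat h\in W^{2,4}$ on bounded sets. Indeed, $\hat h_t$ is in $H^1$, hence in $L^4$, on bounded rectangles. The odd extension of $\hat h$ across $\{t=0\}$ is in $H^2_{\mathrm{loc}}(\mathbb R^2)$ and its Laplacian, the odd extension of $E-\hat h_t$, is in $L^4_{\mathrm{loc}}$. On any disk it is therefore the sum of a harmonic function and the Newtonian potential of an $L^4$ function, which is in $W^{2,4}_{\mathrm{loc}}$ by the Calder\'on--Zygmund inequality.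

Now the interior and boundary $L^p$ estimates \cite[Theorems 9.11 and 9.13]{GT} apply with $p=4$ and give
\[
\|\hat h\|_{W^{2,4}(Q')}\le C\big(\|\hat h\|_{L^4(Q)}+\|E\|_{L^4(Q)}\big),
\]
both when $Q'\subset Q$ are concentric squares of sides $2$ and $4$ centered at a point with $t\le-3$, and when $Q'=(-3,0)\times(\phi_0-1,\phi_0+1)$, $Q=(-4,0)\times(\phi_0-2,\phi_0+2)$; the second case uses $\hat h=0$ on $\{t=0\}$. The operator has constant coefficients, so $C$ does not depend on the position of the boxes. The closed boxes $\overline{Q'}$ cover the half-plane, and $W^{2,4}(Q')\subset C^{1,1/2}(\overline{Q'})$ by the Sobolev embedding. Hence $\|\hat h\|_{C^1(S)}\to0$ as $\alpha\to0$. Finally, if $g\in C^{j,1/2}$ up to $\{t=0\}$ with $j\ge1$, then $E-\hat h_t\in C^{j-1,1/2}$, and Schauder regularity for the Laplacian with zero data on the flat boundary gives $g\in C^{j+1,1/2}$. So $g\in C^\infty(S)$.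

For small $\alpha>0$ we thus have $|g-1|\le\frac14$, $|g_t|\le\frac18$ and $|g_\phi|\le1$ on $S$. Then $U=r^{1/2}g$ is positive and smooth in $\overline D\setminus\{0\}$, solves the equation in \eqref{eq:target}, equals $c$ on $\partial D$, and
\[
r\,\partial_rU=r^{1/2}\big(\tfrac12g+g_t\big)\in\big[\tfrac14r^{1/2},\tfrac34r^{1/2}\big],\qquad|\partial_\phi U|\le r^{1/2}.
\]
Since $|\nabla U|^2=r^{-2}\big((r\partial_rU)^2+(\partial_\phi U)^2\big)$, we conclude that $\frac14r^{-1/2}\le|\nabla U|\le\frac54r^{-1/2}$.
\end{proof}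

\begin{remark}
The first-order term is explicit. Since $\gamma_\alpha=1-4\alpha r\cos\phi+O(\alpha^2)$, we have $\partial_\alpha\Phi(0,0,0)=(e^{t/2}\cos\phi,0)$. Differentiating $\Phi=0$ at $\alpha=0$ and using $\mathcal L(e^{t/2}\cos\phi)=2e^{t/2}\cos\phi$, we get $\eta'(0)=-\frac12e^{t/2}\cos\phi$ and $b'(0)=1$. Thus $U=r^{1/2}\big(1+\frac\alpha2(1-r)\cos\phi+o(\alpha)\big)$ uniformly in $(r,\phi)$. The relation $b=\alpha+o(\alpha)$ matches Example~\ref{ex:ellipse}, where the focus lies at distance $b$ to the right of the center.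
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, Theorems 9.11 and 9.13.

\bibitem{WZ}
Yuchen Wang and Weicheng Zhan, \emph{A Liouville theorem for the Euler equations in a disk}, arXiv:2306.00302 (2023).

\end{thebibliography}
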